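\title{Quasi-Hitchin opers are transverse}

\begin{abstract}
Let $G$ be a complex simple Lie group of adjoint type and $X$ a closed Riemann surface of genus at least $2$. A $G$-oper on $X$ is transverse if its developing map sends distinct points to transverse flags, and quasi-Hitchin if it lies in the component of the Fuchsian oper in the set of opers on $X$ whose holonomy is Anosov with respect to the Borel subgroup. We prove that quasi-Hitchin opers are transverse and locally maximally transverse, which answers a question of Lema. The main step is a criterion at infinity: an oper with Anosov holonomy is transverse if and only if its developing map is transverse to its limit curve. We also show that every transverse oper is locally maximally transverse, count the points of the developed curve that fail to be transverse to a nearby flag, and bound the differentials of a transverse oper by a constant that depends only on $G$.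
\end{abstract}

\section{Introduction}\label{sec:intro}

A complex projective structure on a Riemann surface is given by a locally injective holomorphic map from the universal cover to $\mathbb{CP}^1$, equivariant for a representation of the fundamental group, and a first question about it is whether this map is injective. Opers replace $\mathbb{CP}^1$ by a full flag manifold, and injectivity is then replaced by transversality. This paper shows that transversality persists along the whole component of the Fuchsian oper among opers with Anosov holonomy.

\subsection{Opers and transversality}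
Let $G$ be a complex simple Lie group of adjoint type and rank $l$. Fix a Borel subgroup $B$ and a maximal torus $T\subset B$, with Lie algebras $\mathfrak t\subset\mathfrak b\subset\mathfrak g$, and let $\Delta$ be the set of simple roots. The points of the flag manifold $\mathcal B=G/B$ are called flags. Two flags $p,p'$ are \emph{transverse}, written $p\pitchfork p'$, if the pair $(p,p')$ lies in the open $G$-orbit of $\mathcal B\times\mathcal B$, that is, if the corresponding Borel subgroups are opposite.

Let $\mathfrak g_{-1}$ be the sum of the root spaces $\mathfrak g_{-\alpha}$, $\alpha\in\Delta$. Let $\mathcal D$ be a holomorphic map from a domain $Y\subset\mathbb C$ to $\mathcal B$. If $\mathcal D(z)=kB$, the action of $k^{-1}$ carries $\mathcal D'(z)$ to a vector in $T_B\mathcal B=\mathfrak g/\mathfrak b$. We call $\mathcal D$ an \emph{oper map} if at every point this vector lies in the image of $\mathfrak g_{-1}$ and has a nonzero component along $\mathfrak g_{-\alpha}$ for every $\alpha\in\Delta$. The condition does not depend on the choice of $k$, because $B$ preserves $\mathfrak g_{-1}+\mathfrak b$ and acts on $(\mathfrak g_{-1}+\mathfrak b)/\mathfrak b$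 through $T$, which rescales each line $\mathfrak g_{-\alpha}$. If $\mathcal D=gB$ with $g$ a local holomorphic lift to $G$, the vector in question is $g^{-1}g'$ modulo $\mathfrak b$.

Let $X$ be a closed Riemann surface of genus at least $2$. We write $X=\mathbb H/\Gamma$ with $\Gamma=\pi_1(X)\subset PSL_2(\mathbb R)$, and identify $\partial\Gamma$ with the circle $\partial\mathbb H$. A \emph{$G$-oper on $X$} is a pair $(\mathcal D,\rho)$ of a representation $\rho:\Gamma\to G$, the \emph{holonomy}, and a $\rho$-equivariant oper map $\mathcal D:\mathbb H\to\mathcal B$, the \emph{developing map}, taken up to the isomorphisms $(\mathcal D,\rho)\sim(c\mathcal D,c\rho c^{-1})$, $c\in G$. The principal embedding $\iota:PGL_2(\mathbb C)\to G$ induces a curve $\bar\iota:\mathbb{CP}^1\to\mathcal B$, and the pair $(\bar\iota|_{\mathbb H},\iota|_\Gamma)$ is the \emph{Fuchsian oper}. The $G$-opers on $X$ form an affine space modeled on $\bigoplus_{i=1}^lH^0(X,K_X^{m_i+1})$, where $m_1,\dots,m_l$ are the exponents of $G$; Section~\ref{sec:normal} recalls the coordinates $(q_i)$ on this space in which the Fuchsian oper is the origin.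

\begin{definition}\label{def:transverse}
A $G$-oper $(\mathcal D,\rho)$ is \emph{transverse} if $\mathcal D(z)\pitchfork\mathcal D(\zeta)$ for all $z\ne\zeta$ in $\mathbb H$. A transverse oper is \emph{locally maximally transverse} if there is a neighborhood $\mathcal N\subset\mathcal B$ of $\Sigma=\mathcal D(\mathbb H)$ such that every $p\in\mathcal N\setminus\Sigma$ fails to be transverse to some element of $\Sigma$.
\end{definition}

For $G=PGL_2(\mathbb C)$ we have $\mathcal B=\mathbb{CP}^1$, transverse means distinct, and the oper condition is $\mathcal D'\neq0$. So an oper is a projective structure on $X$, it is transverse when its developing map is injective, and local maximality is automatic, since $\Sigma$ is open and one may take $\mathcal N=\Sigma$. For $G=PGL_3(\mathbb C)$ a flag is a point of $\mathbb{CP}^2$ together with a line through it, the developing map consists of a holomorphic curve $\psi:\mathbb H\to\mathbb{CP}^2$ together with its tangent lines, and the oper is transverse when the tangent line at $\psi(\zeta)$ contains no $\psi(z)$ with $z\ne\zeta$ (Examples~\ref{ex:normal} and~\ref{ex:F}). Local maximality says that no flag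 close to $\Sigma$ can be added to $\Sigma$ so that the enlarged set still consists of pairwise transverse flags.

A representation $\rho:\Gamma\to G$ is \emph{$\Delta$-Anosov} if it is Anosov with respect to $B$. The definition is recalled in Section~\ref{sec:anosov}; such a $\rho$ has an equivariant \emph{limit map} $\xi:\partial\Gamma\to\mathcal B$ that sends distinct points to transverse flags. Let $\mathcal A$ be the set of $G$-opers on $X$ with $\Delta$-Anosov holonomy. It is open and contains the Fuchsian oper. An oper is \emph{quasi-Hitchin} if it lies in the connected component of $\mathcal A$ that contains the Fuchsian oper.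

\subsection{The question and the results}
It is known that Fuchsian opers are locally maximally transverse, and that for any oper and any $z_0$ the set of $z$ with $\mathcal D(z)\not\pitchfork\mathcal D(z_0)$ is discrete; both facts are recovered in Section~\ref{sec:functions}. The following question is posed in \cite{Lema}: \emph{for $G$ of rank at least $2$, is every quasi-Hitchin oper transverse, and is it locally maximally transverse?}

One expects the answer yes from a continuity argument. The discreteness just quoted says that each $\mathcal D(z_0)$ is transverse to the nearby points of the developed curve, the Anosov property gives transversality on the circle at infinity, and the Fuchsian oper is transverse. What has to be shown is that transversality is a closed and an open condition on $\mathcal A$. Closedness holds among all opers. Openness is the difficulty, since the pairs $z\ne\zeta$ form a noncompact space modulo $\Gamma$; among all opers on $X$ openness is false (Remark~\ref{rem:notopen}).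

The proofs do not use the assumption on the rank, so in all statements below $G$ is any complex simple Lie group of adjoint type and $X$ any closed Riemann surface of genus at least $2$.

\begin{theorem}\label{thm:main}
Every quasi-Hitchin $G$-oper on $X$ is transverse and locally maximally transverse.
\end{theorem}

Openness comes from replacing the noncompact family of pairs $(z,\zeta)$ by the family of pairs $(z,x)\in\mathbb H\times\partial\Gamma$, which is compact modulo $\Gamma$.

\begin{theorem}\label{thm:criterion}
\begin{enumerate}
\item[(a)] A $G$-oper $(\mathcal D,\rho)$ on $X$ with $\Delta$-Anosov holonomy and limit map $\xi$ is transverse if and only if $\mathcal D(z)\pitchfork\xi(x)$ for all $z\in\mathbb H$ and $x\in\partial\Gamma$.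
\item[(b)] In that case $\mathcal D\cup\xi$ is a topological embedding of the closed disk $\mathbb H\cup\partial\Gamma$ in $\mathcal B$, and distinct points of the closed disk have transverse images.
\item[(c)] The transverse opers in $\mathcal A$ form a union of connected components of $\mathcal A$.
\item[(d)] The transverse opers form a closed subset of the space of all $G$-opers on $X$.
\end{enumerate}
\end{theorem}

To a developing map $\mathcal D$, a flag $p$ and a fundamental weight $\omega_i$, Section~\ref{sec:functions} attaches a holomorphic function $F_i(\cdot\,;p)$ on $\mathbb H$, defined up to a nonzero constant, such that $\mathcal D(z)\pitchfork p$ if and only if $F_i(z;p)\ne0$ for $i=1,\dots,l$. Let $\rho^\vee\in\mathfrak t$ be the element with $\alpha(\rho^\vee)=1$ for all $\alpha\in\Delta$ (it is unrelated to the holonomy $\rho$), and let $N_i=2\langle\omega_i,\rho^\vee\rangle$, an integer $\ge1$.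

\begin{theorem}\label{thm:max}
Every transverse $G$-oper on $X$, with Anosov holonomy or not, is locally maximally transverse. If the holonomy is $\Delta$-Anosov, one may take $\mathcal N=\Omega_0$, the connected component containing $\Sigma$ of
\[
\Omega=\{p\in\mathcal B:\ p\pitchfork\xi(x)\text{ for all }x\in\partial\Gamma\},
\]
and for $p\in\Omega_0$ and each $i$ the function $F_i(\cdot\,;p)$ has exactly $N_i$ zeros in $\mathbb H$, counted with multiplicity. In general $\Omega_0$ cannot be replaced by $\Omega$.
\end{theorem}

The last result is a bound of Kraus--Nehari type; in rank one it bounds the Schwarzian derivative of an injective developing map (Example~\ref{ex:normal}). For $q_i\in H^0(X,K_X^{m_i+1})$ let $\|q_i\|_\infty=\sup_{z\in\mathbb H}(\operatorname{Im}z)^{m_i+1}|q_i(z)|$ be the sup norm for the metric $|dz|/\operatorname{Im}z$. The coordinates $(q_i)$ involve a choice of vectors in $\mathfrak g$, made once and for all in Section~\ref{sec:lie} and regarded as part of the data of $G$.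

\begin{theorem}\label{thm:bound}
There is a constant $R_G$, depending only on $G$, such that every transverse $G$-oper on every closed Riemann surface $X$ of genus at least $2$, with coordinates $(q_i)$, satisfies $\|q_i\|_\infty\le R_G^{\,m_i+1}$ for all $i$. Hence the transverse opers on $X$ form a compact set. In particular the quasi-Hitchin component is bounded, and every oper in its compact closure is transverse and locally maximally transverse.
\end{theorem}

Section~\ref{sec:background} collects what is needed on flags and Anosov representations, together with a compactness lemma that uses no holomorphy. Section~\ref{sec:rankone} carries out the argument for $PGL_2(\mathbb C)$. Sections~\ref{sec:normal} and~\ref{sec:functions} build the tools that make this argument work in every rank, and Sections~\ref{sec:criterion}--\ref{sec:bound} prove the theorems.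

\section{Flags and Anosov representations}\label{sec:background}

\subsection{The principal grading}\label{sec:lie}
Let $\Phi^+$ be the set of positive roots, $W$ the Weyl group, $w_0$ its longest element, and $\dot w\in G$ a representative of $w\in W$. Recall that $w_0$ is the only element of $W$ that sends every simple root to a negative root, and that $w_0^2=1$. The eigenspaces of $\operatorname{ad}\rho^\vee$ give the grading $\mathfrak g=\bigoplus_{k\in\mathbb Z}\mathfrak g_k$ by height of roots: $\mathfrak g_0=\mathfrak t$, $\mathfrak b=\mathfrak g_{\ge0}$, and $\mathfrak u=\mathfrak g_{\ge1}$, $\mathfrak u^-=\mathfrak g_{\le-1}$ are the Lie algebras of the unipotent radicals $U$, $U^-$ of $B$ and of the opposite Borel subgroup $\dot w_0B\dot w_0^{-1}$. The exponential maps $\mathfrak u\to U$ and $\mathfrak u^-\to U^-$ are biholomorphic.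

Fix $f_\alpha\in\mathfrak g_{-\alpha}\setminus\{0\}$ for $\alpha\in\Delta$, and let $e_\alpha\in\mathfrak g_\alpha$ satisfy $[e_\alpha,f_\alpha]=\alpha^\vee$. The element $2\rho^\vee$ is the sum of the positive coroots, so $2\rho^\vee=\sum_{\alpha\in\Delta}r_\alpha\alpha^\vee$ with all $r_\alpha\ge1$. Put $f=\sum f_\alpha$ and $e=\sum r_\alpha e_\alpha$. Since $[e_\alpha,f_{\alpha'}]=0$ for $\alpha\neq\alpha'$, we have $[e,f]=2\rho^\vee$, and $(e,2\rho^\vee,f)$ is an $\mathfrak{sl}_2$-triple, the \emph{principal} one. The homomorphism $SL_2(\mathbb C)\to G$ that sends $\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$ to $e$, $2\rho^\vee$, $f$ kills $-1$, because $\operatorname{ad}(2\rho^\vee)$ has even eigenvalues and $G$ is adjoint. It induces the principal embedding $\iota$. It maps upper triangular matrices into $B$, the stabilizer of $[1:0]$ being upper triangular, so it induces an equivariant map $\bar\iota:\mathbb{CP}^1\to\mathcal B$, the \emph{principal curve}. We use the coordinate $z$ for the point $[1:z]=\left(\begin{smallmatrix}1&0\\z&1\end{smallmatrix}\right)[1:0]$,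 so that $\bar\iota(z)=\exp(zf)B$.

For an $\mathfrak{sl}_2$-triple $(e',h',f')$ acting on a finite-dimensional space $V$ we use the following facts, referred to as $\mathfrak{sl}_2$-theory: the eigenvalues of $h'$ are integers, symmetric about $0$; $\ker e'$ and $\ker f'$ are spanned by eigenvectors of $h'$ with eigenvalues $\ge0$ and $\le0$ respectively; $V=f'V\oplus\ker e'$; and if $v\ne0$, $e'v=0$, $h'v=mv$, then $f'^{\,m}v\ne0$. For the principal triple acting on $\mathfrak g$, with $\mathfrak g^e$ the centralizer of $e$, this gives for $k\ge0$:
\begin{equation}\label{eq:split}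
\operatorname{ad}f\text{ is injective on }\mathfrak g_{k+1},\qquad \mathfrak g_k=[f,\mathfrak g_{k+1}]\oplus(\mathfrak g^e\cap\mathfrak g_k).
\end{equation}
The space $\mathfrak g^e$ has a basis $e_1,\dots,e_l$ with $e_i\in\mathfrak g_{m_i}$, which we fix; the degrees $m_i$ are the exponents. All $m_i$ are at least $1$, since an element of $\mathfrak t$ that commutes with $e$ is killed by every simple root, and $1$ is an exponent since $e\in\mathfrak g^e$.

\subsection{Schubert cells}\label{sec:bruhat}
The Bruhat decomposition $G=\bigsqcup_{w}B\dot wB$ writes $\mathcal B$ as the disjoint union of the cells $C_w=B\dot wB/B$. Each $C_w$ is a locally closed complex submanifold, its closure is the union of $C_w$ and of cells of smaller dimension, and $C_{w_0}$ is the only open cell. The $G$-orbit of a pair $(g_1B,g_2B)$ is determined by the double coset of $g_1^{-1}g_2$, so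
\begin{equation}\label{eq:bruhat}
g_1B\pitchfork g_2B\iff g_1^{-1}g_2\in B\dot w_0B .
\end{equation}
Thus $\pitchfork$ is a $G$-invariant open relation, symmetric since $w_0^{-1}=w_0$, and no flag is transverse to itself since $w_0\ne1$. The flags transverse to $B$ form $C_{w_0}$. The flags transverse to $\dot w_0B$ form $\dot w_0B\dot w_0B/B=U^-B/B$, which is identified with $\mathfrak u^-$ by $x\mapsto\exp(x)B$.

\subsection{Anosov representations}\label{sec:anosov}
Let $\mathfrak a\subset\mathfrak t$ be the real span of the coroots and $\mathfrak a^+$ the set of $a\in\mathfrak a$ with $\alpha(a)\ge0$ for all $\alpha\in\Delta$. Let $\theta$ be the conjugate-linear automorphism of $\mathfrak g$ with $\theta(f_\alpha)=-r_\alpha e_\alpha$ and $\theta(e_\alpha)=-r_\alpha^{-1}f_\alpha$; it is the usual compact involution for the rescaled generators $r_\alpha^{1/2}e_\alpha$, $r_\alpha^{-1/2}f_\alpha$, and its fixed points form the Lie algebra of a maximal compact subgroup $G_c$. Since $\theta(f)=-e$ and $\theta(e)=-f$, the group $G_c$ contains $\iota(PSU_2)$. Every element of $G$ has a Cartan decomposition $ke^{a}l$ with $k,l\in G_c$ and a unique $a\in\mathfrak a^+$,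 denoted $\mu(ke^al)$.

Let $|\cdot|$ be a word length on $\Gamma$. Among several equivalent definitions, $\rho:\Gamma\to G$ is \emph{$\Delta$-Anosov} if there are $c,C>0$ with
\[
\alpha\big(\mu(\rho(\gamma))\big)\ge c|\gamma|-C\qquad\text{for all }\gamma\in\Gamma,\ \alpha\in\Delta .
\]
The condition is invariant under conjugation of $\rho$. The holonomy of the Fuchsian oper satisfies it: an element $\gamma\in\Gamma$ is a product $k\operatorname{diag}(e^{t/2},e^{-t/2})\,l$ with $k,l\in PSO_2$ and $t=d(i,\gamma i)$, where $d$ is the hyperbolic distance; so $\mu(\iota(\gamma))=t\rho^\vee$, every simple root takes the value $t$ on it, and $t\ge c|\gamma|-C$ because $\Gamma$ acts cocompactly on $\mathbb H$.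

We write $\gamma_n\to x\in\partial\Gamma$ if $\gamma_nz\to x$ in the closed disk $\mathbb H\cup\partial\mathbb H$ for one $z\in\mathbb H$. Sequences at bounded hyperbolic distance have the same boundary limits, so $\gamma_n\to x$ if and only if $\gamma_nz_n\to x$, for any sequence $z_n$ in a compact set. If $\gamma_n\to x$, then $\gamma_n^{-1}$ leaves every finite set, so a subsequence of $\gamma_n^{-1}$ converges to a point of $\partial\Gamma$. We fix a compact set $Q\subset\mathbb H$ with $\Gamma Q=\mathbb H$.

We use three facts about a $\Delta$-Anosov representation $\rho$, for which we refer to \cite{GW,GGKW,KLP}.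
\begin{enumerate}
\item[(A1)] There is a continuous $\rho$-equivariant map $\xi:\partial\Gamma\to\mathcal B$ with $\xi(x)\pitchfork\xi(x')$ for $x\ne x'$.
\item[(A2)] If $\gamma_n\to x$, $\gamma_n^{-1}\to x'$ and $\rho(\gamma_n)=k_ne^{a_n}l_n$ is a Cartan decomposition, then $k_nB\to\xi(x)$ and $l_n^{-1}\dot w_0B\to\xi(x')$.
\item[(A3)] Being $\Delta$-Anosov is an open condition on $\rho$, and $\xi$ depends continuously on $\rho$ in the uniform topology \cite[Theorem 5.13]{GW}.
\end{enumerate}
Fact (A2) enters through the following source--sink dynamics.

\begin{lemma}\label{lem:contract}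
Let $\rho$ be $\Delta$-Anosov, $\gamma_n\to x$, $\gamma_n^{-1}\to x'$, and let $p_n\to p$ in $\mathcal B$ with $p\pitchfork\xi(x')$. Then $\rho(\gamma_n)p_n\to\xi(x)$.
\end{lemma}

\begin{proof}
Write $\rho(\gamma_n)=k_ne^{a_n}l_n$. It is enough to prove the claim along subsequences for which $l_n$ converges, say to $l\in G_c$. Then $l^{-1}\dot w_0B=\xi(x')\pitchfork p$, so $l_np_n\to lp\in U^-B/B$. In the chart $\mathfrak u^-$ the element $e^{a_n}$ acts linearly, by $e^{-\beta(a_n)}$ on $\mathfrak g_{-\beta}$ for $\beta\in\Phi^+$, and $\beta(a_n)\to\infty$ because $|\gamma_n|\to\infty$. Hence $e^{a_n}l_np_n\to B$. As $k_n$ ranges in a compact group, $\rho(\gamma_n)p_n=k_n(e^{a_n}l_np_n)$ has the same limit as $k_nB$, namely $\xi(x)$.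
\end{proof}

The next lemma extracts what the condition in Theorem~\ref{thm:criterion}(a) gives by topology alone. It uses the compactness of $X$.

\begin{lemma}\label{lem:compact}
Let $\rho$ be $\Delta$-Anosov and let $\mathcal D:\mathbb H\to\mathcal B$ be a continuous $\rho$-equivariant map with $\mathcal D(z)\pitchfork\xi(x)$ for all $z\in\mathbb H$, $x\in\partial\Gamma$.
\begin{enumerate}
\item[(i)] If $\zeta_n\in\mathbb H$ and $\zeta_n\to x\in\partial\Gamma$, then $\mathcal D(\zeta_n)\to\xi(x)$.
\item[(ii)] On the set $Z=\{(z,\zeta)\in\mathbb H^2:\mathcal D(z)\not\pitchfork\mathcal D(\zeta)\}$ the distance $d(z,\zeta)$ is bounded and attains its maximum.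
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $\zeta_n=\gamma_n\zeta_n'$ with $\zeta'_n\in Q$; then $\gamma_n\to x$. Every subsequence has a subsequence along which $\gamma_n^{-1}\to x'\in\partial\Gamma$ and $\zeta_n'\to\zeta'\in Q$. Since $\mathcal D(\zeta')\pitchfork\xi(x')$, Lemma~\ref{lem:contract} gives $\mathcal D(\zeta_n)=\rho(\gamma_n)\mathcal D(\zeta_n')\to\xi(x)$ along it.

(ii) The set $Z$ is closed, contains the diagonal, and is invariant under the diagonal action of $\Gamma$. Choose $(z_n,\zeta_n)\in Z$ with $d(z_n,\zeta_n)\to\sup_Zd$. Moving by $\Gamma$ and passing to a subsequence, we may assume that $z_n\in Q$, $z_n\to z$, and that $\zeta_n$ converges in the closed disk. If its limit were a point $x\in\partial\Gamma$, then by (i) the non-transverse pairs $(\mathcal D(z_n),\mathcal D(\zeta_n))$ would converge to the transverse pair $(\mathcal D(z),\xi(x))$, which is impossible since transversality is open. So $\zeta_n\to\zeta\in\mathbb H$, $(z,\zeta)\in Z$, and $d(z,\zeta)=\sup_Zd$.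
\end{proof}

\section{The argument in rank one}\label{sec:rankone}

Lemma~\ref{lem:compact} produces a non-transverse pair at maximal distance. To show that this distance is $0$ we use that non-transverse pairs come in holomorphic families, along which the hyperbolic distance cannot have a positive maximum.

\begin{lemma}\label{lem:distance}
Let $t\mapsto z(t)$ and $t\mapsto\zeta(t)$ be holomorphic maps from a disk around $0$ to $\mathbb H$, not both constant, with $z(0)\ne\zeta(0)$. Then $t\mapsto d(z(t),\zeta(t))$ does not have a local maximum at $0$.
\end{lemma}

\begin{proof}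
Recall that $4\sinh^2(d(z,\zeta)/2)=|z-\zeta|^2/(\operatorname{Im}z\operatorname{Im}\zeta)$. So near $0$ the function
\[
v(t)=\log|z(t)-\zeta(t)|^2-\log\operatorname{Im}z(t)-\log\operatorname{Im}\zeta(t)
\]
is an increasing function of the distance. Its first term is harmonic since $z(t)-\zeta(t)\neq0$. The function $y=\operatorname{Im}z(t)$ is harmonic with $\partial_ty=z'/(2i)$, so $\partial_t\partial_{\bar t}(-\log y)=|\partial_ty|^2/y^2=|z'|^2/(4y^2)$. The third term is treated in the same way, and
\[
\partial_t\partial_{\bar t}v=\frac{|z'|^2}{4(\operatorname{Im}z)^2}+\frac{|\zeta'|^2}{4(\operatorname{Im}\zeta)^2}\ \ge0 .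
\]
Thus $v$ is subharmonic. If it had a local maximum at $0$ it would be constant near $0$, and the displayed formula would force $z'=\zeta'=0$ near $0$, so that both maps would be constant.
\end{proof}

This is where the hyperbolicity of $X$ is used: for the Euclidean distance on $\mathbb C$ the lemma fails, since the pairs $(t,t+1)$ stay at constant distance.

Now let $G=PGL_2(\mathbb C)$ and let $(\mathcal D,\rho)$ be an oper in $\mathcal A$, so that $\mathcal D:\mathbb H\to\mathbb{CP}^1$ is a local biholomorphism. Theorem~\ref{thm:criterion}(a) says that $\mathcal D$ is injective if and only if its image misses the curve $\xi(\partial\Gamma)$.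

\emph{Injective implies disjoint from the limit curve.} Suppose $\mathcal D(z)=\xi(x)$. Choose $\gamma_n\to x$ with $\gamma_n^{-1}\to x'$, and $\zeta$ with $\mathcal D(\zeta)\ne\xi(x')$, which exists since $\mathcal D$ is not constant. By Lemma~\ref{lem:contract}, $\mathcal D(\gamma_n\zeta)\to\xi(x)=\mathcal D(z)$. The image of a small disk around $z$ is a neighborhood of $\mathcal D(z)$, so it contains $\mathcal D(\gamma_n\zeta)$ for large $n$, while $\gamma_n\zeta$ lies outside the disk. So $\mathcal D$ is not injective.

\emph{Disjoint from the limit curve implies injective.} Here $Z=\{\mathcal D(z)=\mathcal D(\zeta)\}$. If $\mathcal D$ is not injective, Lemma~\ref{lem:compact} gives a pair $(z_0,\zeta_0)\in Z$ at maximal distance, with $z_0\ne\zeta_0$. Let $\sigma$ be the local inverse of $\mathcal D$ at $z_0$. The pairs $(\sigma(\mathcal D(\zeta_0+t)),\zeta_0+t)$ lie in $Z$, and their distance is maximal at $t=0$. This contradicts Lemma~\ref{lem:distance}.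

Avoiding the limit curve is a condition on the compact set $Q\times\partial\Gamma$, hence open in $\mathcal A$ by (A3). Injectivity is closed: a locally uniform limit of injective holomorphic maps is injective or constant by Hurwitz's theorem, and a developing map is not constant.

In higher rank $\mathcal D$ is neither open nor locally invertible. What survives is that non-transversality to a flag $p$ is the vanishing of one of finitely many holomorphic functions of $z$, which play the role of $\mathcal D(z)-p$. If none of these functions vanishes identically, Hurwitz's theorem replaces the openness of $\mathcal D$, and a Puiseux parametrization replaces the local inverse. Before defining these functions we put opers in normal form, so that convergence of opers has a concrete meaning.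

\section{Opers in normal form}\label{sec:normal}

An oper map has many local lifts to $G$. The Drinfeld--Sokolov normal form selects one.

\begin{proposition}\label{prop:normal}
An oper map $\mathcal D:Y\to\mathcal B$ on a domain $Y\subset\mathbb C$ has a unique holomorphic lift $g:Y\to G$, $\mathcal D=gB$, such that $g^{-1}g'=f+q$ with $q$ valued in $\mathfrak g^e$.
\end{proposition}

We call $g$ the \emph{normal lift} of $\mathcal D$, and the functions $q_i$ defined by $q=\sum q_ie_i$ its \emph{data}.

\begin{proof}
Replacing a lift $g$ by $gb$, with $b$ valued in $B$, replaces $A=g^{-1}g'$ by $\operatorname{Ad}(b^{-1})A+b^{-1}b'$. We record two cases, writing $A_k$ for the component of $A$ in $\mathfrak g_k$.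

If $b=t$ is valued in $T$, the component of $A$ along $\mathfrak g_{-\alpha}$ is multiplied by the value $t^\alpha$ of the character $\alpha$. Since $G$ is adjoint, $t\mapsto(t^\alpha)_{\alpha\in\Delta}$ is an isomorphism $T\to(\mathbb C^*)^\Delta$.

If $A$ is valued in $f+\mathfrak b$ and $b=\exp x$ with $x$ valued in $\mathfrak g_{\ge k+1}$, $k\ge0$, then $b^{-1}b'$ is valued in $\mathfrak g_{\ge k+1}$, and in $\operatorname{Ad}(b^{-1})A=A+[A,x]+\frac12[[A,x],x]+\cdots$ every term other than $A$ and $[f,x_{k+1}]$ has degree at least $k+1$ (the iterated brackets have degree at least $2k+1$). So the components of degree less than $k$ are unchanged and $A_k$ becomes $A_k+[f,x_{k+1}]$.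

\emph{Uniqueness.} Let $g$ and $gb$ be normal lifts on a connected open set, $b=t\exp x$. Comparing components in $\mathfrak g_{-1}$ gives $t^\alpha=1$ for all $\alpha$, so $t=1$. If $x\not\equiv0$, let $x_{k+1}$ be its lowest component that is not identically zero. Then $[f,x_{k+1}]$ is a difference of two elements of $\mathfrak g^e\cap\mathfrak g_k$, so $x_{k+1}\equiv0$ by \eqref{eq:split}, a contradiction.

\emph{Existence.} By uniqueness it is enough to work near a point, where $\mathcal D$ has a holomorphic lift. By the oper condition $A$ is valued in $\mathfrak g_{-1}\oplus\mathfrak b$ with nowhere vanishing components along the $\mathfrak g_{-\alpha}$, so a $T$-valued factor makes $A_{-1}=f$. Then for $k=0,1,2,\dots$ in turn, \eqref{eq:split} gives a holomorphic $x$ valued in $\mathfrak g_{k+1}$ with $A_k+[f,x]\in\mathfrak g^e$, and the factor $\exp x$ normalizes degree $k$ without changing lower degrees. The grading is finite, so the process stops.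
\end{proof}

Conversely, let $Y$ be simply connected and $q:Y\to\mathfrak g^e$ holomorphic. The linear equation $g'=g(f+q)$ has a solution $g:Y\to G\subset GL(\mathfrak g)$, unique up to left multiplication by a constant of $G$, and $gB$ is an oper map with data $q$. If $c\in G$ and $c\mathcal D=\mathcal D$, then $cg$ and $g$ are both normal lifts of $\mathcal D$, so $c=1$.

\begin{example}\label{ex:normal}
For $PGL_2(\mathbb C)$ take $e_1=e$ and lift $g$ to $SL_2(\mathbb C)$, with columns $\psi,\psi_2$. The equation $g'=g\left(\begin{smallmatrix}0&q_1\\1&0\end{smallmatrix}\right)$ reads $\psi'=\psi_2$, $\psi_2'=q_1\psi$. So $\psi=(y_1,y_2)$ solves $\psi''=q_1\psi$ and $\mathcal D=y_2/y_1$. As $\det g=1$, we get $\mathcal D'=y_1^{-2}$ and $\mathcal D''/\mathcal D'=-2y_1'/y_1$, so the Schwarzian derivative $(\mathcal D''/\mathcal D')'-\frac12(\mathcal D''/\mathcal D')^2$ equals $-2y_1''/y_1=-2q_1$.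

For $PGL_3(\mathbb C)$, with $E_{jk}$ the elementary matrices and $B$ upper triangular, take $f=E_{21}+E_{32}$. Then $2\rho^\vee=\operatorname{diag}(2,0,-2)$, $e=2E_{12}+2E_{23}$, and we may take $e_1=E_{12}+E_{23}$, $e_2=E_{13}$. The columns $\psi,\psi_2,\psi_3$ of a lift of $g$ to $SL_3(\mathbb C)$ satisfy $\psi'=\psi_2$, $\psi_2'=q_1\psi+\psi_3$, $\psi_3'=q_2\psi+q_1\psi_2$. Hence $\psi'''=2q_1\psi'+(q_1'+q_2)\psi$, and $\mathcal D(z)$ is the point $[\psi(z)]$ with the line spanned by $\psi(z),\psi'(z)$. For $q=0$ and $g=\exp(zf)$ the curve is the conic $\psi=(1,z,z^2/2)$.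
\end{example}

\begin{lemma}\label{lem:mobius}
Let $\phi(z)=\frac{az+b}{cz+d}$ with $ad-bc=1$, holomorphic from $Y_1$ to $Y$, and let $\mathcal D$ be an oper map on $Y$ with normal lift $g$ and data $q_i$. Put $\lambda=cz+d$ and $J_\phi=\iota\left(\begin{smallmatrix}\lambda&c\\0&\lambda^{-1}\end{smallmatrix}\right):Y_1\to B$. Then $\mathcal D\circ\phi$ has normal lift $(g\circ\phi)J_\phi$ and data $(q_i\circ\phi)(\phi')^{m_i+1}$.
\end{lemma}

\begin{proof}
Using $a-c\phi=\lambda^{-1}$ one has the matrix identity
\[
\begin{pmatrix}1&0\\ \phi&1\end{pmatrix}\begin{pmatrix}\lambda&c\\0&\lambda^{-1}\end{pmatrix}=\begin{pmatrix}cz+d&c\\az+b&a\end{pmatrix}=\begin{pmatrix}d&c\\b&a\end{pmatrix}\begin{pmatrix}1&0\\z&1\end{pmatrix}.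
\]
Apply $\iota$ and take logarithmic derivatives: with $J=J_\phi$,
\[
\operatorname{Ad}(J^{-1})(\phi'f)+J^{-1}J'=f .
\]
Next, $J$ is the product of $\iota(\operatorname{diag}(\lambda,\lambda^{-1}))$, whose inverse acts on $\mathfrak g_m$ by $\lambda^{-2m}=(\phi')^m$, and of $\exp(c\lambda^{-1}e)$, which fixes $\mathfrak g^e$ pointwise. So $\operatorname{Ad}(J^{-1})e_i=(\phi')^{m_i}e_i$. The logarithmic derivative of $(g\circ\phi)J$ is therefore
\[
\operatorname{Ad}(J^{-1})\big(\phi'\,(f+q\circ\phi)\big)+J^{-1}J'=f+\sum_i(q_i\circ\phi)(\phi')^{m_i+1}e_i.\qedhere
\]
\end{proof}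

\begin{proposition}\label{prop:space}
Sending an oper to its data is a bijection from the set of $G$-opers on $X$ to $\bigoplus_iH^0(X,K_X^{m_i+1})$, and the Fuchsian oper corresponds to $0$. If $o_n\to o$ in this vector space, there are representatives $(\mathcal D_n,\rho_n)$, $(\mathcal D,\rho)$ whose normal lifts converge locally uniformly, $g_n\to g$; then $\mathcal D_n\to\mathcal D$ locally uniformly and $\rho_n\to\rho$.
\end{proposition}

\begin{proof}
Oper maps $\mathcal D$ on $\mathbb H$ modulo $G$ correspond to their data. By Lemma~\ref{lem:mobius}, $\mathcal D\circ\gamma$ is a translate $\rho(\gamma)\mathcal D$ if and only if $(q_i\circ\gamma)(\gamma')^{m_i+1}=q_i$ for all $i$. If this holds for all $\gamma\in\Gamma$, that is, if each $q_i\,dz^{m_i+1}$ descends to $X$, then $\rho(\gamma)$ is unique because $\mathcal D$ has trivial stabilizer, so $\rho$ is a homomorphism, and comparing normal lifts gives $g(\gamma z)J_\gamma(z)=\rho(\gamma)g(z)$. The Fuchsian oper has normal lift $\exp(zf)$ and data $0$. If $o_n\to o$, the data converge locally uniformly on $\mathbb H$. Normalize $g_n(i)=g(i)=1$. Solutions of a linear equation depend continuously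 on its coefficients, so $g_n\to g$ locally uniformly, and $\rho_n(\gamma)=g_n(\gamma i)J_\gamma(i)\to\rho(\gamma)$.
\end{proof}

With (A3), this shows that $\mathcal A$ is open.

\section{The non-transversality functions}\label{sec:functions}

\subsection{Definition}
Let $\tilde G$ be the simply connected cover of $G$, a finite cover, and $\tilde B$ the preimage of $B$, so that $\mathcal B=\tilde G/\tilde B$. Let $V_i$ be the irreducible representation of $\tilde G$ with highest weight $\omega_i$, and let $v_i\in V_i$ and $v_i^*\in V_i^*$ be highest weight vectors. The lines $\mathbb Cv_i$ and $\mathbb Cv_i^*$ are $\tilde B$-invariant. The functional $v_i^*$ has weight $-w_0\omega_i$, so it vanishes on all weight spaces of $V_i$ except the lowest one, a line of weight $w_0\omega_i$, on which it is nonzero.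

Let $g_1,g_2\in\tilde G$ with $g_1^{-1}g_2\in\tilde B\dot w\tilde B$. Then $\langle g_1v_i^*,g_2v_i\rangle=\langle v_i^*,g_1^{-1}g_2v_i\rangle$ is a nonzero multiple of $\langle v_i^*,\dot wv_i\rangle$. Since $\dot wv_i$ has weight $w\omega_i$, this is nonzero exactly when $w\omega_i=w_0\omega_i$. The $\omega_i$ span $\mathfrak t^*$, so \eqref{eq:bruhat} gives
\begin{equation}\label{eq:pairing}
g_1\tilde B\pitchfork g_2\tilde B\iff\langle g_1v_i^*,g_2v_i\rangle\ne0\ \text{ for }i=1,\dots,l.
\end{equation}
Let $\mathcal D$ be an oper map on a simply connected domain $Y$, let $\hat g:Y\to\tilde G$ lift its normal lift, and let $p=k\tilde B$. The \emph{$i$-th non-transversality function} is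
\[
F_i(z;p)=\langle kv_i^*,\hat g(z)v_i\rangle .
\]
It is holomorphic in $z$. Changing $k$, or changing $\hat g$ by a central element, multiplies it by a nonzero constant; using any other holomorphic lift of $\mathcal D$ multiplies it by a nowhere vanishing holomorphic function. Near a given flag, $k$ can be chosen to depend holomorphically on $p$.

\begin{example}\label{ex:F}
For $PGL_2(\mathbb C)$ and $k\in SL_2(\mathbb C)$ with first column $k_1$, $F_1(z;p)$ is the second coordinate of $k^{-1}\psi(z)$, which is $\det(k_1,\psi(z))$; for $k_1=(1,p)$ this is $y_1(z)(\mathcal D(z)-p)$. For $PGL_3(\mathbb C)$ let $k\in SL_3(\mathbb C)$ have columns $k_1,k_2,k_3$, so that $p$ is the point $P=[k_1]$ with the line $\ell$ spanned by $k_1,k_2$. With $V_1=\mathbb C^3$ and $V_2=\Lambda^2\mathbb C^3$, Cramer's rule gives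
\[
F_1(z;p)=\det(k_1,k_2,\psi(z)),\qquad F_2(z;p)=\det(k_1,\psi(z),\psi'(z)).
\]
The zeros of $F_1$ are the points where the curve meets $\ell$, and those of $F_2$ are the points whose tangent line passes through $P$. Here $N_1=N_2=2$.
\end{example}

\subsection{Nonvanishing and order of vanishing}
The next lemma is the use of the oper condition on which everything rests. It holds for every flag $p$, on the curve or not; we shall apply it to points of the limit curve.

\begin{lemma}\label{lem:discrete}
Let $\mathcal D$ be an oper map on a simply connected domain $Y$ and $p\in\mathcal B$. Then no $F_i(\cdot\,;p)$ vanishes identically. So $\{z\in Y:\mathcal D(z)\not\pitchfork p\}$ is closed and discrete in $Y$.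
\end{lemma}

\begin{proof}
After translating by $G$ we may assume $p=B$. Suppose $F_i(\cdot\,;B)\equiv0$; then $\mathcal D(Y)$ misses $C_{w_0}$. Among the cells that meet $\mathcal D(Y)$ choose one, $C_w$, of maximal dimension; then $w\ne w_0$. The union of the other cells of dimension at most $\dim C_w$ is closed in $\mathcal B$, and $\mathcal D^{-1}(C_w)$ is the complement of its preimage. So $\mathcal D^{-1}(C_w)$ is open and nonempty, and at its points $\mathcal D'(z)$ is tangent to $C_w$.

Let $\mathcal D(z)=b\dot wB$ be such a point. As $C_w$ is a $B$-orbit, its tangent space there is the image of $\mathfrak b$ under the infinitesimal action, and $(b\dot w)^{-1}$ carries it to the image in $\mathfrak g/\mathfrak b$ of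
\[
\operatorname{Ad}(\dot w^{-1})\mathfrak b=\mathfrak t\oplus\bigoplus_{\beta\in\Phi^+}\mathfrak g_{w^{-1}\beta}.
\]
Since $w\ne w_0$, there is $\alpha\in\Delta$ with $w\alpha\in\Phi^+$. Then $-\alpha$ is not of the form $w^{-1}\beta$ with $\beta\in\Phi^+$, so the transported derivative has zero component along $\mathfrak g_{-\alpha}$. This contradicts the oper condition. The last sentence follows from \eqref{eq:pairing}.
\end{proof}

All components are needed: in rank at least $2$ the curve $z\mapsto\exp(zf_\alpha)B$ is tangent to the image of $\mathfrak g_{-1}$, but it lies in $\{B\}\cup C_{s_\alpha}$ with $s_\alpha\ne w_0$ the simple reflection, so it is nowhere transverse to $B$.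

When $p$ is a point of the curve, the order of the obvious zero can be computed. We grade $V_i$ by the eigenvalues of $\rho^\vee$, called degrees. Every weight of $V_i$ is $w_0\omega_i$ plus a sum of positive roots, and $w_0\rho^\vee=-\rho^\vee$. So the lowest degree is $-N_i/2$, its eigenspace is the lowest weight line, and $v_i$ has degree $N_i/2$. The number $N_i$ is the height of $\omega_i-w_0\omega_i$, a nonempty sum of positive roots, so it is an integer $\ge1$. By $\mathfrak{sl}_2$-theory $f^{N_i}v_i\ne0$, and this vector has degree $-N_i/2$. Hence
\begin{equation}\label{eq:top}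
\langle v_i^*,f^{N_i}v_i\rangle\neq0,\qquad\text{and $v_i^*$ vanishes in all degrees greater than $-N_i/2$.}
\end{equation}

\begin{lemma}\label{lem:order}
For an oper map $\mathcal D$ on a simply connected domain $Y$ and $z_0\in Y$, the function $F_i(\cdot\,;\mathcal D(z_0))$ vanishes at $z_0$ to order exactly $N_i$.
\end{lemma}

\begin{proof}
Translate so that $\hat g(z_0)=1$ and take $k=1$. In $\operatorname{End}(V_i)$ we have $\hat g'=\hat gA$ with $A=f+q$, so the $j$-th derivative is $\hat g^{(j)}=\hat gP_j$ with $P_0=1$, $P_{j+1}=AP_j+P_j'$. Grade $\operatorname{End}(V_i)$ by the shift in degree; $f$ has degree $-1$ and $q$ has components of positive degree. We claim that $P_j=f^j+{}$(terms of degree greater than $-j$). If this holds for $j$, then $AP_j=f^{j+1}+{}$(terms of degree greater than $-j-1$), and $P_j'$ has only terms of degree greater than $-j$ because $f^j$ is constant; this is the claim for $j+1$. The $j$-th derivative of $F_i$ at $z_0$ is $\langle v_i^*,P_j(z_0)v_i\rangle$. For $j<N_i$ the vector $P_j(z_0)v_i$ lies in degrees at least $N_i/2-j>-N_i/2$, so the derivative is $0$ by \eqref{eq:top}. For $j=N_i$ it equals $\langle v_i^*,f^{N_i}v_i\rangle\ne0$.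
\end{proof}

\begin{corollary}\label{cor:fuchsian}
Distinct points of $\mathbb{CP}^1$ have transverse images under the principal curve $\bar\iota$. In particular the Fuchsian oper is transverse.
\end{corollary}

\begin{proof}
Since $f^jv_i$ has degree $N_i/2-j$, \eqref{eq:top} gives $\langle v_i^*,e^{f}v_i\rangle=\langle v_i^*,f^{N_i}v_i\rangle/N_i!\ne0$ for all $i$, so $\bar\iota(0)\pitchfork\bar\iota(1)$. The group $PGL_2(\mathbb C)$ is transitive on ordered pairs of distinct points, and $\bar\iota$ is equivariant.
\end{proof}

\subsection{Consequences of Hurwitz's theorem}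
Transversality of two flags is an open condition and is lost in limits. Transversality of a flag to a whole arc of an oper map is not lost. Recall Hurwitz's theorem: a locally uniform limit of nowhere vanishing holomorphic functions on a domain is nowhere vanishing or identically zero.

\begin{lemma}\label{lem:hurwitz}
Let $\mathcal D_n=g_nB$ and $\mathcal D=gB$ be oper maps on a disk $Y$, with holomorphic lifts $g_n\to g$ locally uniformly, and let $p_n\to p$ in $\mathcal B$. If $\mathcal D_n(z)\pitchfork p_n$ for all $z\in Y$ and all large $n$, then $\mathcal D(z)\pitchfork p$ for all $z\in Y$.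
\end{lemma}

\begin{proof}
Lift to $\tilde G$ so that $\hat g_n\to\hat g$ at the center of $Y$, hence locally uniformly, and write $p_n=k_n\tilde B$, $p=k\tilde B$ with $k_n\to k$. The functions $\langle k_nv_i^*,\hat g_n(z)v_i\rangle$ are nowhere zero for large $n$ by \eqref{eq:pairing}, and they converge locally uniformly to $\langle kv_i^*,\hat g(z)v_i\rangle$, which is not identically zero by Lemma~\ref{lem:discrete}. So the limit has no zero, for each $i$.
\end{proof}

Two parts of the theorems follow at once, with no assumption on the holonomy.

\begin{proposition}\label{prop:closed}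
The transverse opers form a closed subset of the space of $G$-opers on $X$.
\end{proposition}

\begin{proof}
Let $o_n\to o$ with $o_n$ transverse, choose representatives as in Proposition~\ref{prop:space}, and let $z\ne\zeta$. Let $Y$ be a disk around $z$ that does not contain $\zeta$, and $p_n=\mathcal D_n(\zeta)\to\mathcal D(\zeta)$. Every point of $\mathcal D_n(Y)$ is transverse to $p_n$, so $\mathcal D(z)\pitchfork\mathcal D(\zeta)$ by Lemma~\ref{lem:hurwitz}.
\end{proof}

\begin{proposition}\label{prop:locmax}
For any $G$-oper on $X$ there is an open neighborhood $\mathcal N$ of $\Sigma$ each of whose points fails to be transverse to some element of $\Sigma$. So every transverse oper is locally maximally transverse.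
\end{proposition}

\begin{proof}
Let $z_0\in\mathbb H$. If every neighborhood of $\mathcal D(z_0)$ contained a flag transverse to all of $\Sigma$, there would be flags $p_n\to\mathcal D(z_0)$ transverse to all of $\Sigma$, and Lemma~\ref{lem:hurwitz} with $\mathcal D_n=\mathcal D$ would give $\mathcal D(z_0)\pitchfork\mathcal D(z_0)$, which is absurd. So $\mathcal D(z_0)$ has an open neighborhood $\mathcal N_{z_0}$ with the required property, and we take $\mathcal N=\bigcup_{z_0}\mathcal N_{z_0}$.
\end{proof}

\section{The criterion at infinity}\label{sec:criterion}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]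
(a) Let $(\mathcal D,\rho)\in\mathcal A$.

Suppose the oper is transverse, and let $z\in\mathbb H$, $x\in\partial\Gamma$. We approximate $\xi(x)$ by points of the developed curve that are far from $z$. We cannot yet use Lemma~\ref{lem:compact}, whose hypothesis is what we want to prove, but one orbit is enough. As $\Gamma Q=\mathbb H$ there are $\gamma_n\to x$, and after passing to a subsequence $\gamma_n^{-1}\to x'\in\partial\Gamma$. By Lemma~\ref{lem:discrete} there is $\zeta\in\mathbb H$ with $\mathcal D(\zeta)\pitchfork\xi(x')$. By Lemma~\ref{lem:contract}, $p_n=\mathcal D(\gamma_n\zeta)=\rho(\gamma_n)\mathcal D(\zeta)\to\xi(x)$. Let $Y$ be a relatively compact disk around $z$. For large $n$, $\gamma_n\zeta\notin Y$, so every point of $\mathcal D(Y)$ is transverse to $p_n$. Lemma~\ref{lem:hurwitz} gives $\mathcal D(z)\pitchfork\xi(x)$.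

Conversely, suppose $\mathcal D(z)\pitchfork\xi(x)$ for all $z,x$, and suppose the oper is not transverse. By Lemma~\ref{lem:compact}(ii), the distance attains its maximum on the set $Z$ of non-transverse pairs at some $(z_0,\zeta_0)$, and $z_0\ne\zeta_0$. The functions
\[
\Phi_i(z,\zeta)=\langle\hat g(\zeta)v_i^*,\hat g(z)v_i\rangle
\]
are holomorphic on $\mathbb H^2$, and $Z$ is the union of their zero sets by \eqref{eq:pairing}. Choose $i$ with $\Phi_i(z_0,\zeta_0)=0$. The function $\Phi_i(\cdot\,,\zeta_0)=F_i(\cdot\,;\mathcal D(\zeta_0))$ is not identically zero by Lemma~\ref{lem:discrete}. By the Weierstrass preparation theorem, near $(z_0,\zeta_0)$ the function $\Phi_i$ is a unit times a monic polynomial of positive degree in $z-z_0$ whose other coefficients are holomorphic in $\zeta$ and vanish at $\zeta_0$. By Puiseux's theorem such a polynomial has a root that is a convergent power series in $(\zeta-\zeta_0)^{1/k}$ for some $k\geq1$: there is a holomorphic function $z(t)$ near $0$ with $z(0)=z_0$ and $\Phi_i(z(t),\zeta_0+t^k)=0$. The pairs $(z(t),\zeta_0+t^k)$ lie in $Z$, the second entry is not constant, and the distance is maximal at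 $t=0$. This contradicts Lemma~\ref{lem:distance}.

(b) The map $\mathcal D\cup\xi$ is continuous on the closed disk by Lemma~\ref{lem:compact}(i) and the continuity of $\xi$. Distinct points have transverse images: two points of $\mathbb H$ by transversality of the oper, a point of $\mathbb H$ and a point of $\partial\Gamma$ by (a), two points of $\partial\Gamma$ by (A1). No flag is transverse to itself, so the map is injective, and an injective continuous map from a compact space to a Hausdorff space is an embedding.

(d) This is Proposition~\ref{prop:closed}.

(c) By (d) the transverse opers in $\mathcal A$ form a closed subset of $\mathcal A$. We show that it is open. Let $o_n\to o$ in $\mathcal A$ with $o$ transverse, with representatives as in Proposition~\ref{prop:space}. By (a), $\mathcal D(Q)\times\xi(\partial\Gamma)$ is a compact subset of the open orbit in $\mathcal B\times\mathcal B$. We have $\mathcal D_n\to\mathcal D$ uniformly on $Q$, and $\xi_n\to\xi$ uniformly by (A3) since $\rho_n\to\rho$. So for large $n$, $\mathcal D_n(z)\pitchfork\xi_n(x)$ for all $z\in Q$ and $x\in\partial\Gamma$. The pair $(\mathcal D_n(\gamma z),\xi_n(x))$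 is the image under $\rho_n(\gamma)$ of $(\mathcal D_n(z),\xi_n(\gamma^{-1}x))$, so the same holds for all $z\in\mathbb H$, and $o_n$ is transverse by (a). An open and closed subset of $\mathcal A$ is a union of connected components.
\end{proof}

\begin{remark}\label{rem:intersection}
The second half of (a) has an intersection-theoretic form. Let $M=\mathbb H^2/\Gamma$, let $\pi:M\to X$ be the first projection, and let $\delta\subset M$ be the image of the diagonal section $\sigma:X\to M$. By Lemma~\ref{lem:compact}(ii), $Z/\Gamma$ is a compact analytic curve in $M$. Let $\nu:\tilde C\to M$ be the normalization of an irreducible component $C\ne\delta$. The fibers of $\pi$ are copies of $\mathbb H$ and contain no compact curve, so $\pi\nu$ has degree $m\ge1$. Sliding $\zeta$ to $z$ along the geodesic shows that $\nu$ is homotopic to $\sigma\pi\nu$. The normal bundle of $\delta$ is $TX$, so $\deg\nu^*\mathcal O_M(\delta)=m\chi(X)<0$. But the canonical section of $\mathcal O_M(\delta)$ pulls back to a nonzero holomorphic section, so this degree is nonnegative.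
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The Fuchsian oper lies in $\mathcal A$ (Section~\ref{sec:anosov}) and is transverse (Corollary~\ref{cor:fuchsian}). By Theorem~\ref{thm:criterion}(c) its connected component in $\mathcal A$ consists of transverse opers, and these are locally maximally transverse by Proposition~\ref{prop:locmax}.
\end{proof}

\section{Counting zeros}\label{sec:count}

Proposition~\ref{prop:locmax} gives no control on the size of $\mathcal N$. A zero of $F_i(\cdot\,;p)$ can disappear, as $p$ moves, only by escaping to $\partial\mathbb H$. For Anosov holonomy the curve converges to $\xi$ at the boundary, so zeros cannot escape while $p$ stays transverse to the limit curve.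

\begin{proof}[Proof of Theorem~\ref{thm:max}]
The first sentence is Proposition~\ref{prop:locmax}. Let the oper be transverse with $\Delta$-Anosov holonomy. The complement of $\Omega$ is the projection of the compact set $\{(p,x):p\not\pitchfork\xi(x)\}\subset\mathcal B\times\partial\Gamma$, so $\Omega$ is open. It contains the connected set $\Sigma$ by Theorem~\ref{thm:criterion}(a). So $\Omega_0$ is well defined, and it is an open neighborhood of $\Sigma$.

Let $P\subset\Omega$ be compact. We claim that some closed disk $Q_P\subset\mathbb H$ contains in its interior all zeros of all functions $F_i(\cdot\,;p)$, $p\in P$. Otherwise there are $p_n\in P$ and $\zeta_n\in\mathbb H$ leaving every compact set with $\mathcal D(\zeta_n)\not\pitchfork p_n$. Along a subsequence $p_n\to p\in P$ and $\zeta_n\to x\in\partial\Gamma$, so $\mathcal D(\zeta_n)\to\xi(x)$ by Lemma~\ref{lem:compact}(i), and $\xi(x)\not\pitchfork p$. This contradicts $p\in\Omega$.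

Take for $P$ a compact neighborhood of a point of $\Omega$, small enough that $p=k(p)\tilde B$ with $k$ continuous on $P$. The number of zeros of $F_i(\cdot\,;p)$ in $\mathbb H$, with multiplicity, is $\frac1{2\pi i}\oint_{\partial Q_P}F_i'/F_i\,dz$ by the argument principle. This is a continuous integer-valued function of $p\in P$. So the number of zeros is locally constant on $\Omega$, and constant on $\Omega_0$. At $p=\mathcal D(z_0)$ the only zero is $z_0$, by transversality, and it has order $N_i$ by Lemma~\ref{lem:order}. Hence the number is $N_i\ge1$ on $\Omega_0$, and every $p\in\Omega_0$ fails to be transverse to some element of $\Sigma$.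

Finally consider the Fuchsian oper. By Lemma~\ref{lem:compact}(i) and the continuity of $\bar\iota$, its limit map is $\bar\iota|_{\partial\mathbb H}$. If $\operatorname{Im}\zeta<0$, Corollary~\ref{cor:fuchsian} shows that $\bar\iota(\zeta)$ is transverse to all points of $\bar\iota(\mathbb H\cup\partial\mathbb H)$. So $\bar\iota(\zeta)$ lies in $\Omega\setminus\Sigma$ and is transverse to every element of $\Sigma$, and $\mathcal N=\Omega$ is not admissible.
\end{proof}

For $PGL_3(\mathbb C)$ the count says that for a flag $(P,\ell)\in\Omega_0$ the line $\ell$ meets the curve $\psi(\mathbb H)$ twice and two tangent lines pass through $P$, with multiplicity. For the conic, $F_1$ and $F_2$ are polynomials of degree at most $2$ and have two zeros each on $\mathbb{CP}^1$; the flag lies in $\Omega$ when none of these zeros lies on $\partial\mathbb H$, and on $\Omega_0$ all of them lie in $\mathbb H$.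

\section{A uniform bound}\label{sec:bound}

If the data of transverse opers were unbounded, rescaling at a point of maximal norm would produce in the limit an oper map on all of $\mathbb C$ with constant nonzero data, still transverse by Hurwitz's theorem. We first show that no such map exists.

In rank one this is visible by hand. For $A=\left(\begin{smallmatrix}0&c\\1&0\end{smallmatrix}\right)$ we have $A^2=c$, so the lower left entry of $e^{uA}$, which is $\langle v_1^*,e^{uA}v_1\rangle$, equals $\sinh(\sqrt c\,u)/\sqrt c$ for $c\ne0$. It vanishes at $u=\pi i/\sqrt c$. Only for $c=0$, when the entry is $u$, is $0$ the only zero. In general we cannot locate the zeros, so we argue from growth: an exponential polynomial whose only zero is $0$, of order $N_i$, has the form $Cu^{N_i}e^{au}$, and the power $u^{N_i}$ requires the nilpotent part of $A$ to be as large as possible.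

\begin{proposition}\label{prop:constant}
Let $A\in f+\mathfrak g^e$. If $\exp(uA)B\pitchfork B$ for all $u\in\mathbb C\setminus\{0\}$, then $A=f$.
\end{proposition}

\begin{proof}
\emph{Step 1: the functions $H_i$.} The map $u\mapsto\exp(uA)B$ is an oper map on $\mathbb C$ with normal lift $\exp(uA)$. So $H_i(u)=\langle v_i^*,e^{uA}v_i\rangle=F_i(u;B)$ has no zero for $u\ne0$ and a zero of order $N_i$ at $0$ (Lemma~\ref{lem:order}). It satisfies $|H_i(u)|\le C_1e^{C_2|u|}$. By Hadamard's factorization theorem the zero-free entire function $H_i(u)/u^{N_i}$, of order at most $1$, is the exponential of a polynomial of degree at most $1$. So $H_i(u)=Cu^{N_i}e^{au}$ with $C\ne0$.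

\emph{Step 2: the nilpotent part.} Let $A=s+n$ be the Jordan decomposition in $\mathfrak g$: $s$ is semisimple, $n$ is nilpotent, $[s,n]=0$, and on each $V_i$ they act by a diagonalizable and a nilpotent operator. Let $d_i\geq0$ be maximal with $n^{d_i}\ne0$ on $V_i$. If $\Pi_\lambda$ are the spectral projections of $s$ on $V_i$, then $e^{uA}=\sum_\lambda e^{\lambda u}e^{un}\Pi_\lambda$, so $H_i(u)=\sum_\lambda e^{\lambda u}P_\lambda(u)$ with polynomials $P_\lambda$ of degree at most $d_i$. The functions $u^je^{\lambda u}$ are linearly independent, so Step 1 gives $N_i\le d_i$ for all $i$. In particular $n\ne0$.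

\emph{Step 3: $n$ is as large as possible.} By the Jacobson--Morozov theorem there is an $\mathfrak{sl}_2$-triple $(n,h,n^-)$. In this step and the next we conjugate $s,n,h,n^-$ simultaneously so that $h\in\mathfrak t$ and $\alpha(h)\ge0$ for all $\alpha\in\Delta$, which is possible since $h$ is semisimple with integer eigenvalues. We recall why $\alpha(h)\le2$, a fact due to Dynkin. Since $[h,n^-]=-2n^-$, the element $n^-$ is a sum of root vectors for roots $\beta$ with $\beta(h)=-2$, which are negative. So $[n^-,e_\alpha]$ lies in $\mathfrak t\oplus\mathfrak u^-$, where $\operatorname{ad}h$ has eigenvalues $\le0$, and it satisfies $[h,[n^-,e_\alpha]]=(\alpha(h)-2)[n^-,e_\alpha]$. If $\alpha(h)>2$ this forces $[n^-,e_\alpha]=0$, which contradicts $\mathfrak{sl}_2$-theory since $e_\alpha$ has positive $h$-eigenvalue.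

The largest eigenvalue of $h$ on $V_i$ is $\omega_i(h)$, so the smallest is $-\omega_i(h)$. As $n$ raises eigenvalues by $2$, we get $2d_i\le2\omega_i(h)$. With Step 2, $\omega_i(2\rho^\vee)=N_i\le\omega_i(h)$, that is, $\omega_i(2\rho^\vee-h)\le0$. On the other hand $\alpha(2\rho^\vee-h)\ge0$ for all $\alpha\in\Delta$, and a dominant weight is a combination of simple roots with nonnegative coefficients, so $\omega_i(2\rho^\vee-h)\ge0$. Thus all $\omega_i$ vanish on $2\rho^\vee-h$, and $h=2\rho^\vee$.

\emph{Step 4: $s=0$.} Now $n=\sum n_\alpha e_\alpha\in\mathfrak g_1$ and $n^-=\sum n^-_\alpha f_\alpha\in\mathfrak g_{-1}$, and $[n,n^-]=2\rho^\vee$ reads $n_\alpha n^-_\alpha=r_\alpha\ne0$. So all $n_\alpha$ are nonzero: $n$ is regular nilpotent. Its centralizer is graded, lies in $\mathfrak g_{\ge0}$ by $\mathfrak{sl}_2$-theory, and meets $\mathfrak g_0=\mathfrak t$ trivially since an element of $\mathfrak t$ commuting with $n$ is killed by every simple root. So the centralizer lies in $\mathfrak u$ and consists of nilpotent elements. Hence $s$ is semisimple and nilpotent, so $s=0$ and $A$ is nilpotent.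

\emph{Step 5.} By Kostant's theorem \cite{Kostant}, the invariant polynomials on $\mathfrak g$ restrict to coordinates on $f+\mathfrak g^e$; in particular they separate its points. An invariant polynomial takes the same value at a nilpotent element as at $0$. So $f+\mathfrak g^e$ contains only one nilpotent element, which is $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
For an oper on $X=\mathbb H/\Gamma$ with data $q_i$ put
\[
\|q\|(z)=\operatorname{Im}z\cdot\max_i|q_i(z)|^{1/(m_i+1)} .
\]
Since $\operatorname{Im}\gamma z=|\gamma'(z)|\operatorname{Im}z$, this function is $\Gamma$-invariant, so it attains its maximum because $X$ is compact. The bound to be proved is $\max\|q\|\le R_G$. Suppose there are closed surfaces $X_n=\mathbb H/\Gamma_n$ and transverse opers on $X_n$, with developing maps $\mathcal D_n$, normal lifts $g_n$ and data $q^{(n)}_i$, such that $R_n=\max\|q^{(n)}\|=\|q^{(n)}\|(z_n)\to\infty$.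

Let $y_n=\operatorname{Im}z_n$, $\epsilon_n=y_n/R_n$ and $\phi_n(u)=z_n+\epsilon_nu$, which maps the disk $|u|<R_n$ into $\mathbb H$. By Lemma~\ref{lem:mobius}, $\mathcal D_n\circ\phi_n$ has normal lift $(g_n\circ\phi_n)\exp(-\log\epsilon_n\,\rho^\vee)$ and data $\tilde q_{n,i}(u)=\epsilon_n^{m_i+1}q^{(n)}_i(\phi_n(u))$. Translate by a constant of $G$ to obtain an oper map $\tilde{\mathcal D}_n$ with the same data and with normal lift $\tilde g_n$ satisfying $\tilde g_n(0)=1$. Since $\operatorname{Im}\phi_n(u)\ge y_n-\epsilon_n|u|=y_n(1-|u|/R_n)$,
\[
|\tilde q_{n,i}(u)|^{1/(m_i+1)}\le\frac{\epsilon_nR_n}{\operatorname{Im}\phi_n(u)}\le\frac1{1-|u|/R_n},\qquad\max_i|\tilde q_{n,i}(0)|^{1/(m_i+1)}=\frac{\epsilon_n}{y_n}R_n=1 .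
\]
By Montel's theorem, along a subsequence each $\tilde q_{n,i}$ converges locally uniformly on $\mathbb C$ to an entire function bounded by $1$, which is a constant $c_i$ by Liouville's theorem, and $\max_i|c_i|=1$. Let $A=f+\sum c_ie_i\ne f$. By continuous dependence of solutions on the coefficients, $\tilde g_n(u)\to\exp(uA)$ locally uniformly. Let $u_1\ne0$ and let $Y$ be a disk around $u_1$ that does not contain $0$. For large $n$, $Y$ lies in the disk $|u|<R_n$, and all points of $\tilde{\mathcal D}_n(Y)$ are transverse to $\tilde{\mathcal D}_n(0)=B$. Lemma~\ref{lem:hurwitz} gives $\exp(u_1A)B\pitchfork B$. This contradicts Proposition~\ref{prop:constant}, and proves the existence of $R_G$.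

On a fixed $X$, the set of transverse opers is thus bounded in the finite-dimensional space $\bigoplus_iH^0(X,K_X^{m_i+1})$, and it is closed by Theorem~\ref{thm:criterion}(d), so it is compact. By Theorem~\ref{thm:main} it contains the quasi-Hitchin component, hence also the closure of that component, which is therefore compact and consists of transverse opers. These are locally maximally transverse by Theorem~\ref{thm:max}.
\end{proof}

\begin{remark}\label{rem:notopen}
The space of opers on $X$ has positive dimension, since $1$ is an exponent and $H^0(X,K_X^2)\ne0$. The set of transverse opers is a nonempty compact subset, so it is not open. A point of its boundary is a transverse oper, and it cannot lie in $\mathcal A$, because by Theorem~\ref{thm:criterion}(c) and its proof the transverse opers in $\mathcal A$ form an open set. So the Anosov hypothesis cannot be dropped from the openness statement, and the first sentence of Theorem~\ref{thm:max} applies to opers outside $\mathcal A$.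
\end{remark}

\begin{thebibliography}{9}

\bibitem{GGKW} Gu\'eritaud, Guichard, Kassel and Wienhard, Geom. Topol. \textbf{21} (2017).

\bibitem{GW} Guichard and Wienhard, Invent. Math. \textbf{190} (2012).

\bibitem{KLP} Kapovich, Leeb and Porti, Eur. J. Math. \textbf{3} (2017).

\bibitem{Kostant} Kostant, Amer. J. Math. \textbf{85} (1963).

\bibitem{Lema} Joaqu\'in Lema, \emph{Epstein-Poincar\'e surfaces for $G$-opers}, arXiv:2601.09936 (2026).

\end{thebibliography}
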